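# Cubes of large characters of finite simple groups of Lie type

## 1. The weight of a character

All groups are finite and all characters are complex. For a group $G$, $\mathrm{Irr}(G)$ is the set of irreducible characters, $\langle\cdot,\cdot\rangle$ is the usual inner product of class functions, and $g^G$, $C_G(g)$ are the conjugacy class and the centralizer of $g$. We write $g^u=ugu^{-1}$.

**Definition (weight).** For $X\subseteq \mathrm{Irr}(G)$ put $|X|=\sum_{\chi\in X}\chi(1)^2$. For an arbitrary character $\chi$ of $G$ put $|\chi|=|X_\chi|$, where $X_\chi$ is the set of distinct irreducible constituents of $\chi$.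

So $|\mathrm{Irr}(G)|=|G|$ in this notation, and $|\chi|=|G|$ means that every irreducible character of $G$ is a constituent of $\chi$. Multiplicities in $\chi$ play no role. For example, $A_5$ has irreducible characters $1,3,3',4,5$, named by their degrees, with $1+9+9+16+25=60$. The character $\chi=2\cdot 3+4$ has $X_\chi=\{3,4\}$ and $|\chi|=9+16=25$.

**Definition (weighted sum).** For $X\subseteq\mathrm{Irr}(G)$ put $f_X=\sum_{\chi\in X}\chi(1)\chi$. Then $f_X(1)=|X|$.

If $X=\mathrm{Irr}(G)$, then $f_X$ is the regular character. If $X=\{\chi\}$, then $f_X=\chi(1)\chi$ and $|X|=\chi(1)^2$.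

**Definition (simple groups of Lie type).** These are the nonabelian simple groups among the classical groups $PSL_n(q)$, $PSU_n(q)$, $PSp_n(q)$, $P\Omega_n^{\epsilon}(q)$, and among the exceptional groups $G_2(q)$, $F_4(q)$, $E_6(q)$, $E_7(q)$, $E_8(q)$, ${}^3D_4(q)$, ${}^2E_6(q)$, ${}^2B_2(q)$, ${}^2G_2(q)$, ${}^2F_4(q)$. One may or may not include the Tits group; nothing below depends on this. For a classical group, $n$ is the dimension of its natural module.

The smallest example is $SL_2(4)=PSL_2(4)\cong A_5$. In general $|SL_2(q)|=q(q^2-1)$.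

We can now pose the question. It comes from Michael Larsen, Aner Shalev and Pham Huu Tiep, "Representations and tensor product growth", arXiv:2104.11716 (2021). Suppose that $\chi$ is a character of a finite simple group $G$ of Lie type and that $\chi$ is large on the logarithmic scale, that is, $\log|\chi|/\log|G|$ is close to $1$. Must every irreducible character occur in $\chi^3$? Precisely: is there $\delta>0$ such that, for every such $G$ and every $\chi$ with $|\chi|\ge|G|^{1-\delta}$, one has $|\chi^3|=|G|$? By a theorem of Sellke the conclusion holds for all sufficiently large $G$ if $|\chi|/|G|$ is bounded below by a fixed positive constant. Here the ratio $|\chi|/|G|$ may tend to $0$ as fast as $|G|^{-\delta}$. The proof below does not use that theorem.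

The answer is yes.

**Theorem 1.** There is $\delta>0$ such that for every finite simple group $G$ of Lie type and all characters $\chi_1,\chi_2,\chi_3$ of $G$ with $|\chi_i|\ge |G|^{1-\delta}$, every irreducible character of $G$ is a constituent of $\chi_1\chi_2\chi_3$. In particular $|\chi|\ge|G|^{1-\delta}$ implies $|\chi^3|=|G|$. Moreover, if $X_i$ is the set of irreducible constituents of $\chi_i$, then uniformly in $X_1,X_2,X_3$ and $\psi\in\mathrm{Irr}(G)$,
$$\langle f_{X_1}f_{X_2}f_{X_3},\psi\rangle=(1+o(1))\,\frac{|X_1||X_2||X_3|\,\psi(1)}{|G|}\qquad(|G|\to\infty).$$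

**Theorem 2.** Let $G$ be one of the classical simple groups of types (L), (U), (S), (O) of Section 7, with natural module of dimension $n\ge1000$. Then the covering statement and the asymptotic formula of Theorem 1 hold with $\delta=1/4000$. In particular, if $\chi_1,\chi_2,\chi_3\in\mathrm{Irr}(G)$ satisfy $\chi_i(1)\ge|G|^{1/2-1/8000}$, then $\chi_1\chi_2\chi_3$ contains every $\psi\in\mathrm{Irr}(G)$, with multiplicity $(1+o(1))\chi_1(1)\chi_2(1)\chi_3(1)\psi(1)/|G|$ as $|G|\to\infty$.

**Theorem 3.** (a) Theorem 1 fails for squares: there are infinitely many $G$ and characters $\chi$ with $|\chi|\ge|G|/7$ and $|\chi^2|\ne|G|$. (b) In the question, no $\delta>1/3$ works.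

## 2. Pigeonhole, cyclic groups, $A_5$ and $SL_2(8)$

**A pigeonhole principle.** If $G$ is any finite group and $|\chi_1|+|\chi_2|>|G|$, then $\chi_1\chi_2$ already contains every $\psi\in\mathrm{Irr}(G)$.

To see this, we first show that $|\chi\psi|\ge|\chi|$ for all characters $\chi$ and all $\psi\in\mathrm{Irr}(G)$. Let $X=X_\chi$. The regular character is $f_{\mathrm{Irr}(G)}$, and $f_{\mathrm{Irr}(G)}\psi=\psi(1)f_{\mathrm{Irr}(G)}$. Hence the multiplicity of each $\varphi\in\mathrm{Irr}(G)$ in $f_X\psi$ is at most $\psi(1)\varphi(1)$. Comparing degrees, $|X|\psi(1)\le\sum_{\varphi}\psi(1)\varphi(1)^2$, where $\varphi$ runs over the constituents of $f_X\psi$, which are those of $\chi\psi$. So $|X|\le|\chi\psi|$. Now $\langle\chi_1\chi_2,\psi\rangle=\langle\chi_2,\overline{\chi_1}\psi\rangle$ and $|\overline{\chi_1}\psi|\ge|\chi_1|$. Since $|\overline{\chi_1}\psi|+|\chi_2|>|G|$, the sets of constituents of $\overline{\chi_1}\psi$ and $\chi_2$ meet, so the inner product is positive.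

This uses nothing about simple groups, and says nothing once $|\chi|\le|G|/2$.

**Cyclic groups fail.** Let $G$ be cyclic of prime order $p$, let $\lambda$ generate its group of characters, and let $\chi=\sum_{j=0}^m\lambda^j$ with $m=\lfloor(p-2)/3\rfloor$. Then $|\chi|=m+1\ge(p-1)/3$, so $\log|\chi|/\log|G|\to1$. But $\chi^3$ involves only $\lambda^0,\dots,\lambda^{3m}$ and $3m\le p-2$, so $|\chi^3|<p$. So some property of the nonabelian groups must enter. It will be that their nontrivial conjugacy classes are large.

**The group $A_5=SL_2(4)$.** On the classes of $1$, $(12)(34)$, a $3$-cycle, and the two classes of $5$-cycles, the characters are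
$$3:(3,-1,0,\phi,\phi'),\qquad 4:(4,0,1,-1,-1),\qquad 5:(5,1,-1,0,0),$$
where $\phi,\phi'=(1\pm\sqrt5)/2$, and $3'$ is $3$ with $\phi,\phi'$ exchanged. Adding columns, one checks
$$3\cdot3=1+3+5,\quad 3\cdot 5=3+3'+4+5,\quad 4\cdot4=1+3+3'+4+5,\quad 5\cdot5=1+3+3'+2\cdot4+2\cdot5.$$
So the cube of $3$ is $3+(1+3+5)+(3+3'+4+5)$, which contains everything. The same holds for $3'$ by symmetry. The squares of $4$ and $5$ already contain everything, hence so do their cubes, because $\langle\chi^3,\psi\rangle=\langle\chi^2,\chi\psi\rangle>0$ for real $\chi$ whose square contains everything. A character $\chi$ with $|\chi|>1$ has a nontrivial constituent, so in $A_5$ one has $|\chi^3|=|G|$ as soon as $|\chi|>1$.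

**The group $SL_2(8)$.** This group has order $504$. Let $\chi$ be the irreducible character of degree $7$ attached to a character $\theta$ of order $3$ of the torus $T$ of order $9$. Its values are $7$ at $1$, $-1$ at the $63$ involutions, $0$ on the nontrivial elements of split tori, and $-(\theta(t)+\bar\theta(t))$ on the four classes, each of size $56$, of nontrivial $t\in T$. On the class with $t\in\ker\theta$ the value is $-2$; on the other three it is $1$. Hence
$$504\,\langle\chi^3,1\rangle=343-63+56(-8+3)=0 .$$
So $\chi^3$ misses the trivial character, although $\log|\chi|/\log|G|=\log49/\log504>0.62$.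

## 3. Two families: $SL_3(q)$ for squares and $SL_2(2^f)$ for cubes

The last example belongs to an infinite family, and there is a similar one for squares. Together they prove Theorem 3.

**Step 1: squares in $SL_3(q)$.** The aim is a large character with no constituent in common with its complex conjugate. Let $G=SL_3(q)=PSL_3(q)$ with $3\nmid q-1$. By the character table (Simpson–Frame, Canad. J. Math. 25 (1973), 486–494), $G$ has $(q^2+q)/3$ irreducible characters of degree $(q-1)^2(q+1)$. They are indexed by the orbits $\{u,qu,q^2u\}$ of nonzero $u\in\mathbb Z/(q^2+q+1)$, and complex conjugation corresponds to $u\mapsto-u$.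

None of them is real. Suppose $-u=q^iu$ with $i\in\{0,1,2\}$. If $i=0$, then $2u=0$, so $u=0$ since $q^2+q+1=q(q+1)+1$ is odd. If $i\in\{1,2\}$, then $q^{2i}u=u$. Since $q^3\equiv1$ modulo $q^2+q+1$, for $i=2$ this reads $qu=u$; for $i=1$ it reads $q^2u=u$, and multiplying by $q$ gives $u=qu$. So $(q-1)u=0$. As $\gcd(q-1,q^2+q+1)=\gcd(q-1,3)=1$, again $u=0$, a contradiction.

Let $\chi$ be the sum of one character from each complex-conjugate pair. Then $\chi$ and $\bar\chi$ have no common constituent, so $\langle\chi^2,1\rangle=\langle\chi,\bar\chi\rangle=0$ and $|\chi^2|\ne|G|$. On the other hand,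
$$|\chi|=\frac{q^2+q}6(q-1)^4(q+1)^2\sim\frac{q^8}6\sim\frac{|G|}6,$$
because $|G|=q^3(q^2-1)(q^3-1)$. So $|\chi|\ge|G|/7$ for large $q$. This proves (a).

**Step 2: cubes in $SL_2(2^f)$.** Here we carry out the computation for $SL_2(8)$ with general $q$. Let $G=SL_2(q)$, $q=2^f$, with $f\ge3$ odd, so that $3\mid q+1$. Let $\chi$ be the irreducible discrete series character of degree $q-1$ attached to a character $\theta$ of order $3$ of the torus $T$ of order $q+1$. Its values are

* $q-1$ at $1$;
* $-1$ at the $q^2-1$ involutions;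
* $0$ on nontrivial elements of split tori;
* $-(\theta(t)+\bar\theta(t))$ on the $q/2$ classes, each of size $q(q-1)$, of nontrivial $t\in T$ (the elements $t$ and $t^{-1}$ give the same class).

Since $\theta^3=1$ and $\theta\bar\theta=1$, we have $(\theta+\bar\theta)^3=2+3(\theta+\bar\theta)$. Summing over the $q$ nontrivial elements of $T$, on which $\theta$ and $\bar\theta$ each sum to $-1$, gives $2q-6$. So the sum over the $q/2$ classes is $q-3$. Hence
$$|G|\langle\chi^3,1\rangle=(q-1)^3-(q^2-1)-q(q-1)(q-3)=(q-1)\big[(q-1)^2-(q+1)-q^2+3q\big]=0 .$$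
So $|\chi^3|\ne|G|$, while $|\chi|=(q-1)^2$, $|G|=q(q^2-1)$, and $\log|\chi|/\log|G|\to2/3$. If $\delta>1/3$, then $|\chi|\ge|G|^{1-\delta}$ for large $f$. So no $\delta>1/3$ works. This proves (b), and with it Theorem 3. $\blacksquare$

## 4. Covering as a sum over noncentral elements

We turn to Theorem 1. This section expresses the multiplicity as a main term plus an error, and gives the first tool for bounding the error.

It is convenient to work in a matrix group such as $SL_n(q)$ instead of $PSL_n(q)$. So let $\hat G$ be a finite group with center $Z$ and $G=\hat G/Z$. Regard characters of $G$ as characters of $\hat G$ that are trivial on $Z$; inner products, degrees and weights do not change.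

**Step 1: main term and error.** The purpose is to reduce both claims of Theorem 1 to one inequality. Let $X_i$ be the set of constituents of $\chi_i$. The constituents of $\chi_1\chi_2\chi_3$ are the constituents of the products $\alpha_1\alpha_2\alpha_3$ with $\alpha_i\in X_i$, and $f_{X_1}f_{X_2}f_{X_3}$ is a combination of exactly these products with positive coefficients. So $\psi\in\mathrm{Irr}(G)$ is a constituent of $\chi_1\chi_2\chi_3$ if and only if $\langle f_{X_1}f_{X_2}f_{X_3},\psi\rangle\ne0$. Now
$$\langle f_{X_1}f_{X_2}f_{X_3},\psi\rangle=\frac1{|\hat G|}\sum_{g\in\hat G}f_{X_1}(g)f_{X_2}(g)f_{X_3}(g)\overline{\psi(g)} .$$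
Every $z\in Z$ contributes the same as $1$, so $Z$ contributes exactly
$$\frac{|Z||X_1||X_2||X_3|\psi(1)}{|\hat G|}=\frac{|X_1||X_2||X_3|\psi(1)}{|G|} .$$
Put
$$E=\sum_{g\in\hat G\setminus Z}\ \prod_{i=1}^3\frac{|f_{X_i}(g)|}{|X_i|}.$$
Since $|\psi(g)|\le\psi(1)$, the other terms together have absolute value at most $|\hat G|^{-1}|X_1||X_2||X_3|\psi(1)E$, which is at most $E$ times the main term. Therefore
$$E<1\ \text{ gives covering, and }\ E\to0\ \text{ gives the asymptotic formula.}\tag{1}$$
Uniformity in $\psi$ is automatic, since $\psi$ does not occur in $E$.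

**Step 2: the second-moment bound.** The purpose is to bound the part of $E$ coming from a set $A$ in terms of centralizer orders. For $X\subseteq\mathrm{Irr}(G)\subseteq\mathrm{Irr}(\hat G)$, row orthogonality gives the first formula below, and Cauchy–Schwarz with column orthogonality $\sum_{\chi\in\mathrm{Irr}(\hat G)}|\chi(g)|^2=|C_{\hat G}(g)|$ gives the second:
$$\sum_{g\in\hat G}|f_X(g)|^2=|\hat G||X|,\qquad |f_X(g)|\le|X|^{1/2}\Big(\sum_{\chi\in X}|\chi(g)|^2\Big)^{1/2}\le|X|^{1/2}|C_{\hat G}(g)|^{1/2}.\tag{2}$$
Let $A\subseteq\hat G\setminus Z$. By Cauchy–Schwarz and the first part of (2), $\sum_g|f_{X_1}(g)f_{X_2}(g)|\le|\hat G|(|X_1||X_2|)^{1/2}$. Bounding $f_{X_3}$ on $A$ by the second part of (2), the part of $E$ coming from $A$ is at most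
$$\frac{\max_{A}|f_{X_3}|\cdot\sum_g|f_{X_1}(g)f_{X_2}(g)|}{|X_1||X_2||X_3|}\le\max_{g\in A}\Big(\frac{|C_{\hat G}(g)|}{|\hat G|}\Big)^{1/2}\prod_{i=1}^3\Big(\frac{|\hat G|}{|X_i|}\Big)^{1/2}.\tag{3}$$

## 5. Bounded rank: class sizes are enough

Consider the groups $G$ that are exceptional, or classical with $n<1000$. Let $q$ be the usual parameter: $PSU_n(q)\le PGL_n(q^2)$, and similarly ${}^3D_4(q)$, ${}^2E_6(q)$, while for ${}^2B_2(q),{}^2G_2(q),{}^2F_4(q)$ the parameter $q$ is an odd power of $2,3,2$ respectively. There is an absolute constant $D$ with $|G|\le q^D$: a classical group has order at most $q^{2n^2}$, and each of the finitely many exceptional families has order bounded by a fixed power of $q$.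

**Step 1: classes are not small.** We need a lower bound for $|g^G|$ that grows with $q$. The following fact is quoted from Landazuri–Seitz (J. Algebra 32 (1974), 418–443): apart from finitely many $G$, every nontrivial irreducible complex character of $G$ has degree at least $(q-1)/2$. Let $1\ne g\in G$ and $m=[G:C_G(g)]=|g^G|$. Then $m>1$, since $G$ is nonabelian simple. The permutation character of $G$ on the cosets of $C_G(g)$ contains the trivial character exactly once, so it has a nontrivial irreducible constituent, of degree at most $m-1$. Hence, with finitely many exceptions, $m\ge(q+1)/2\ge q/2$.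

**Step 2: the second moment suffices.** Take $\hat G=G$, $Z=1$, $\delta\le\frac1{12D}$ and $|X_i|\ge|G|^{1-\delta}$. By (3) with $A=G\setminus\{1\}$,
$$E\le(q/2)^{-1/2}|G|^{3\delta/2}\le\sqrt2\,q^{-1/2+1/8}=\sqrt2\,q^{-3/8}.$$
This tends to $0$ as $q\to\infty$. It is less than $1$ when $q>2^{4/3}$, that is, for $q\ge3$.

**Step 3: the finite remainder.** Only finitely many bounded-rank groups remain: the exceptions in Step 1, those with $q=2$, and the Tits group if it is included. For them take $\delta$ so small that $|G|^{1-\delta}>|G|-1$. Since $|X_i|$ is an integer, $|X_i|=|G|$ and $X_i=\mathrm{Irr}(G)$. Each $\chi_i$ then contains the trivial character and every irreducible character, so $\chi_1\chi_2\chi_3$ contains $1\cdot1\cdot\psi=\psi$ for every $\psi$.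

Finitely many groups do not affect the asymptotic formula, and $|G|\to\infty$ in bounded rank means $q\to\infty$. So Theorem 1 holds for all bounded-rank groups.

## 6. Transvections, and why higher moments

It is natural to try (3) for all groups. Here is where that stops. Let $\hat G=SL_n(q)$, and let $g=1+v\otimes f$ be a transvection, where $v\in\mathbb F_q^n$ and $f\in(\mathbb F_q^n)^*$ are nonzero, $f(v)=0$, and $(v\otimes f)(x)=f(x)v$. There are
$$\frac{(q^n-1)(q^{n-1}-1)}{q-1}\le q^{2n-1}$$
transvections, and conjugates of transvections are transvections, so $|C_{\hat G}(g)|/|\hat G|\ge q^{-(2n-1)}$. The only available bound on $|\hat G|/|X_i|$ is $|Z||G|^\delta$, and $|G|\ge q^{n^2-3}$ (see Section 7). With this bound inserted, the right side of (3) is at least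
$$q^{\frac32\delta(n^2-3)-n+\frac12},$$
which is unbounded as $n\to\infty$ for every fixed $\delta>0$. The reason is visible in the pointwise bound in (2). Divided by $|X|$ and squared, it says
$$\Big(\frac{|f_X(g)|}{|X|}\Big)^2\le\frac{|\hat G|}{|X|}\cdot\frac1{|g^{\hat G}|}.\tag{4}$$
The loss $|\hat G|/|X|$ may be as large as about $q^{\delta n^2}$, while the gain is only $q^{2n-1}$ at best. For large $n$, (4) is weaker than the trivial bound $|f_X(g)|\le|X|$.

What would suffice is a bound for $|f_X(g)|/|X|$ that is smaller than $(\text{number of elements like }g)^{-1/3}$ by a definite power. The plan is to replace the exponent $2$ in (4) by $2k$ with $k$ large, so that the loss becomes $(|\hat G|/|X|)^{1/2k}$. The next lemma carries this out.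

**Lemma 4 (moment bound).** Let $g\in\hat G$, $k\ge1$, and let $u_1,\dots,u_k,u_1',\dots,u_k'$ be independent uniform elements of $\hat G$. Put
$$P_k=\Pr\big(g^{u_1}\cdots g^{u_k}=g^{u_1'}\cdots g^{u_k'}\big).$$
Then
$$\sum_{\chi\in\mathrm{Irr}(\hat G)}\chi(1)^2\Big|\frac{\chi(g)}{\chi(1)}\Big|^{2k}=|\hat G|P_k ,\qquad\text{and}\qquad \Big(\frac{|f_X(g)|}{|X|}\Big)^{2k}\le\frac{|\hat G|}{|X|}P_k\quad\text{for } X\subseteq\mathrm{Irr}(\hat G),\ X\neq\emptyset .$$

*Proof.* Let $R$ be a representation affording $\chi\in\mathrm{Irr}(\hat G)$. The average of $R(g^u)$ over $u\in\hat G$ commutes with $R(\hat G)$, so by Schur's lemma it is a scalar, and its trace shows that the scalar is $\chi(g)/\chi(1)$. For $g^{-1}$ the scalar is the complex conjugate. Let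
$$w=g^{u_1}\cdots g^{u_k}(g^{u_k'})^{-1}\cdots(g^{u_1'})^{-1}.$$
By independence, $\mathbb E\,R(w)$ is the scalar $|\chi(g)/\chi(1)|^{2k}$, so $\mathbb E\,\chi(w)=\chi(1)|\chi(g)/\chi(1)|^{2k}$. Take expectations in the regular character formula $|\hat G|\mathbf 1_{w=1}=\sum_\chi\chi(1)\chi(w)$; since $w=1$ is the event in $P_k$, this is the first claim. For the second, $|f_X(g)|/|X|$ is at most the average of $|\chi(g)/\chi(1)|$ over $X$ with weights $\chi(1)^2/|X|$. These weights sum to $1$, so Jensen's inequality for $t\mapsto t^{2k}$ gives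
$$\Big(\frac{|f_X(g)|}{|X|}\Big)^{2k}\le\frac1{|X|}\sum_{\chi\in X}\chi(1)^2\Big|\frac{\chi(g)}{\chi(1)}\Big|^{2k}\le\frac{|\hat G|}{|X|}P_k. \qquad\square$$

As an example take $S_3$ with $g$ a transposition. The ratios $\chi(g)/\chi(1)$ are $1,-1,0$, so the sum is $1+1+0=2$ for every $k$. Thus $P_k=1/3$; indeed a product of $k$ random transpositions is uniform on one coset of $A_3$.

For $k=1$ we have $P_1=1/|g^{\hat G}|$, and the lemma is (4). In general a product of $k$ conjugates takes at most $|g^{\hat G}|^k$ values, so $P_k\ge|g^{\hat G}|^{-k}$ by Cauchy–Schwarz. If $P_k$ is close to this minimum, then $P_k^{1/2k}$ is about $|g^{\hat G}|^{-1/2}$ and we lose almost nothing by taking $k$ large. So everything comes down to the following: for $g$ close to a scalar and $k$ as large as possible, show that products of $k$ random conjugates of $g$ coincide about as rarely as they can. Sections 7 to 10 prove this.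

## 7. Classical groups, forms, and the support of an element

Let $n\ge1000$ and $V=\mathbb F_Q^n$, with one of the following.

* (L) $\hat G=SL_n(q)$, $I=GL_n(q)$, $Q=q$.
* (U) $\hat G=SU_n(q)$, $I=GU_n(q)$, $Q=q^2$.
* (S) $\hat G=Sp_n(q)=I$, $Q=q$.
* (O) $\hat G=\Omega_n^\epsilon(q)$, $I=O_n^\epsilon(q)$, $Q=q$, with $q$ odd or $n$ even.

Cases (U), (S), (O) are the *form cases*. There $(\cdot,\cdot)$ is the Hermitian, alternating, or polar form. In case (O) the group $I$ preserves a quadratic form $F$, and $(v,w)=F(v+w)-F(v)-F(w)$ is its polar form. In all form cases $(\cdot,\cdot)$ is nondegenerate; for (O) this is why $n$ is even when $q$ is even. An *isometry* is an element of $I$. We let $\sigma$ be the field automorphism $x\mapsto x^q$ in case (U) and $\sigma=1$ in cases (S), (O). Put $\kappa=2$ in case (L) and $\kappa=1$ in the form cases. A small example of the orthogonal situation (with $n=2$) is $F(x_1,x_2)=x_1x_2$, with polar form $x_1y_2+x_2y_1$; its isometries are the maps $\mathrm{diag}(a,a^{-1})$ and their products with the coordinate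 swap.

Then $G=\hat G/Z$, where $Z$ is the group of scalars in $\hat G$. Every finite simple group of Lie type not treated in Section 5 is of one of these types with $n\ge1000$; for $q$ even, $\Omega_{2m+1}(q)\cong Sp_{2m}(q)$ is counted under (S), and $2m+1\ge1000$ implies $2m\ge1000$. So Theorem 1 will follow from Theorem 2.

**Step 1: numerical data.** These bounds will be used throughout. We have $|Z|\le Q$ and $|\hat G|\le Q^{n^2}$, and $\hat G\trianglelefteq I$. The index $[I:\hat G]$ is $q-1$ in case (L), $q+1\le Q$ in case (U), $1$ in case (S), and $4$ ($q$ odd) or $2$ ($q$ even) in case (O). So the index is at most $Q^2$ always, and at most $Q$ in case (L).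

*Orders.* We claim
$$|\hat G|\ge Q^{n^2-3}\ \text{ in case (L)},\qquad |\hat G|\ge Q^{n(n-1)/2-3}\ \text{ in the form cases.}\tag{5}$$
We use the textbook order formulas, together with $\prod(1-x_i)\ge1-\sum x_i$ for $0\le x_i\le 1$.

* $|SL_n(q)|=q^{n^2-1}\prod_{i=2}^n(1-q^{-i})\ge\frac12q^{n^2-1}\ge q^{n^2-2}$, since $\sum_{i\ge2}2^{-i}=\frac12$. Dividing by $|Z|\le q$ gives $|PSL_n(q)|\ge q^{n^2-3}$, as used in Section 6.
* $|SU_n(q)|=q^{n^2-1}\prod_{i=2}^n(1-(-1)^iq^{-i})\ge\frac12q^{n^2-1}\ge q^{n^2-2}=Q^{n^2/2-1}$.
* $|Sp_n(q)|=q^{n(n+1)/2}\prod_{i\le n/2}(1-q^{-2i})\ge\frac12q^{n(n+1)/2}$, since $\sum_{i\ge1}4^{-i}=\frac13$.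
* For $n=2l$: $|\Omega_n^\pm(q)|\ge\frac12q^{l(l-1)}(q^l\mp1)\prod_{i<l}(q^{2i}-1)\ge\frac14q^{n(n-1)/2}$. The powers of $q$ add up to $l(l-1)+l+l(l-1)=n(n-1)/2$, and $(1-2^{-l})\cdot\frac23\ge\frac12$.
* For $n=2l+1$, $q$ odd: $|\Omega_n(q)|=\frac12q^{l^2}\prod_{i\le l}(q^{2i}-1)\ge\frac14q^{n(n-1)/2}$, since $l^2+l(l+1)=n(n-1)/2$.

*Gaussian binomials.* The number of $j$-dimensional subspaces of $\mathbb F_Q^m$ satisfies
$$Q^{j(m-j)}\le\binom mj_Q=\prod_{i=0}^{j-1}\frac{Q^{m-i}-1}{Q^{j-i}-1}\le4Q^{j(m-j)} .\tag{6}$$
For the lower bound, each factor is at least $Q^{m-j}$. For the upper bound, the $i$-th factor is at most $Q^{m-j}/(1-Q^{-(j-i)})$, and $\prod_{i\ge1}(1-2^{-i})\ge\frac12\cdot\frac34\cdot\frac78\cdot\big(1-\frac18\big)>\frac14$.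

**Definition (support).** For $g\in\hat G$ put $s(g)=\min_{\lambda\in\mathbb F_Q^\times}\mathrm{rank}(g-\lambda)$.

A transvection has $s(g)=1$, and so does $\mathrm{diag}(a,\dots,a,b)$ with $a\ne b$. We have $s(g)=0$ if and only if $g\in Z$.

**Step 2: removing the scalar.** An element of small support should be treated as a scalar times an element close to $1$, and in the form cases both factors should be isometries. Suppose $s=s(g)<n/2$ is attained at $\lambda$, and write $g=\lambda g_0$, so $\mathrm{rank}(g_0-1)=s$. We claim that $g_0\in I$ in the form cases. The space $\ker(g-\lambda)$ has dimension greater than $n/2$. A subspace on which a nondegenerate form vanishes identically has dimension at most $n/2$, so there are $v,w\in\ker(g-\lambda)$ with $(v,w)\ne0$. Then $(v,w)=(gv,gw)=\lambda\lambda^\sigma(v,w)$, so $\lambda\lambda^\sigma=1$. Hence the scalar $\lambda$ preserves $(\cdot,\cdot)$. In case (O) we get $\lambda^2=1$, so $F(\lambda v)=F(v)$ too (for $q$ even, $\lambda=1$). So $\lambda\in I$ and $g_0\in I$.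

**Step 3: kernels and images of isometries.** In the form cases, image and kernel of $y-1$ determine each other:
$$\mathrm{Im}(y-1)=\ker(y-1)^\perp\qquad(y\in I).\tag{7}$$
If $w\in\ker(y-1)$, then $((y-1)v,w)=(yv,w)-(v,w)=(yv,yw)-(v,w)=0$, so the left side is contained in the right side. The dimensions agree.

**Step 4: how many elements have support $s$.** For $1\le s<n/2$ we claim
$$\#\{g\in\hat G:s(g)=s\}\le Q^{\kappa ns+3}.\tag{8}$$
There are at most $Q-1$ choices of $\lambda$, and at most $4Q^{s(n-s)}$ choices of $\mathrm{Im}(g_0-1)$ by (6). In case (L) there are then at most $Q^{ns}$ choices of the linear map $g_0-1$ from $V$ to this image, giving at most $4Q^{1+s(n-s)+ns}\le Q^{2ns+3}$ elements. In the form cases the kernel is determined by (7), and $g_0-1$ is given by a linear map from the $s$-dimensional space $V/\ker(g_0-1)$ to the $s$-dimensional image, so there are at most $Q^{s^2}$ choices, giving at most $4Q^{1+s(n-s)+s^2}\le Q^{ns+3}$.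

## 8. The rank of a product

If $\mathrm{rank}(x-1)=r$ and $\mathrm{rank}(y-1)=s$, the rank of $xy-1$ is at most $r+s$. The next lemma says that a drop below $r+s$ forces the kernels or the images to be in special position.

**Lemma 5.** Let $x,y\in GL(V)$ with $\mathrm{rank}(x-1)=r$, $\mathrm{rank}(y-1)=s$. Let $K_x,K_y$ be the kernels and $I_x,I_y$ the images of $x-1,y-1$. Put $a=\mathrm{codim}(K_x+K_y)$ and $b=\dim(I_x\cap I_y)$. Then
$$\mathrm{rank}(xy-1)\ge r+s-a-b .$$
If $x,y$ are isometries (form cases), then $a=b$.

*Proof.* We have $xy-1=(x-1)y+(y-1)$. Let $W=\mathrm{Im}(xy-1)$; we measure $W$ modulo $I_x$ and inside $I_x$. Modulo $I_x$, $(xy-1)v\equiv(y-1)v$, so the image of $W$ in $V/I_x$ is $(I_y+I_x)/I_x$, of dimension $s-b$. If $v\in K_y$, then $yv=v$ and $(xy-1)v=(x-1)v$; so $W\cap I_x\supseteq(x-1)K_y$, and this has dimension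
$$\dim K_y-\dim(K_x\cap K_y)=\dim(K_x+K_y)-\dim K_x=(n-a)-(n-r)=r-a .$$
Adding the two dimensions gives the inequality. In the form cases, by (7), $(K_x+K_y)^\perp=K_x^\perp\cap K_y^\perp=I_x\cap I_y$, and comparing dimensions gives $a=b$. $\square$

For two transvections $x=1+v\otimes f$, $y=1+w\otimes h$, we have $I_x=\langle v\rangle$, $K_x=\ker f$, and so on. If $v,w$ are independent and $f,h$ are independent, then $a=b=0$ and $\mathrm{rank}(xy-1)=2$. If $y=x^{-1}$, then $a=b=1$ and the bound is $0$, which is the true rank.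

## 9. Orbits of subspaces are large

Lemma 5 will be applied with $y$ a random conjugate, whose image and kernel are random translates of fixed subspaces. To show that special position is rare, we need lower bounds for orbits of $\hat G$ on small subspaces. Two textbook theorems are used.

*Witt's theorem.* In the form cases, every isometric embedding $T\to V$ of a subspace $T\le V$ (an injective linear map preserving the form, and preserving $F$ in case (O)) extends to an element of $I$.

*Warning's second theorem.* A polynomial of degree at most $d$ in $N\ge d$ variables over $\mathbb F_q$ which has a zero in $\mathbb F_q^N$ has at least $q^{N-d}$ zeros. For instance $x_1x_2$ has $2q-1\ge q^0$ zeros in $\mathbb F_q^2$.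

In case (L), $\hat G$ and $I$ act on the dual space $V^*$ by $(uf)(v)=f(u^{-1}v)$.

**Lemma 6.** (i) Form cases: if $T\le V$ and $\dim T=\beta\le n/40$, then $|\hat G\cdot T|\ge Q^{\beta n-2\beta^2-3\beta-2}$.

(ii) Case (L): if $T\le V$, $T'\le V^*$ have dimensions $\beta,\alpha\le n/40$, then $|\hat G\cdot(T,T')|\ge Q^{(\alpha+\beta)n-(\alpha+\beta)^2-1}$.

*Proof of (i).* We count isometric embeddings $T\to V$ one basis vector at a time. Let $t_1,\dots,t_\beta$ be a basis of $T$ and $T_i=\langle t_1,\dots,t_i\rangle$. Let $\phi:T_i\to V$ be an isometric embedding, $0\le i<\beta$. By Witt's theorem $\phi$ is the restriction of some $h\in I$, and composing with $h^{-1}$ shows that $\phi$ has as many extensions to an isometric embedding of $T_{i+1}$ as the identity embedding of $T_i$. That number is the number of $v\in V\setminus T_i$ having the same inner products with $T_i$ and the same form value as $t:=t_{i+1}$. Here the form value of $v$ is $(v,v)$ in case (U), $F(v)$ in case (O), and there is no condition in case (S). Write $v=t+w$. The inner product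 condition says $w\in T_i^\perp$, a space of dimension $n-i$.

In case (S) all $Q^{n-i}$ vectors $w$ are allowed. In case (O) the remaining condition is $F(w)+(t,w)=0$, a polynomial equation of degree at most $2$ in $N=n-i$ variables over $\mathbb F_q$. In case (U) it is $(w,w)+(t,w)+(w,t)=0$. The left side is fixed by $\sigma$, so it lies in $\mathbb F_q$; in coordinates with respect to an $\mathbb F_q$-basis of $T_i^\perp$ it is a polynomial over $\mathbb F_q$ of degree at most $2$ in $N=2(n-i)$ variables. In both cases $w=0$ is a zero, so by Warning's second theorem there are at least $q^{N-2}\ge Q^{n-i-2}$ zeros. So in all cases at least $Q^{n-i-2}$ vectors $v$ satisfy the conditions, apart from $v\notin T_i$. At most $Q^i$ of these lie in $T_i$. Since $i\le n/40$ and $n\ge1000$, we have $i\le n-i-3$, so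
$$Q^{n-i-2}-Q^i\ge2Q^{n-i-3}-Q^{n-i-3}=Q^{n-i-3}$$
bounds the number of extensions from below.

Multiplying over $i=0,\dots,\beta-1$, there are at least $Q^{\beta n-\beta(\beta-1)/2-3\beta}$ isometric embeddings of $T$. Each subspace is the image of at most $|GL_\beta(Q)|\le Q^{\beta^2}$ of them. So at least $Q^{\beta n-2\beta^2-3\beta}$ subspaces are isometric to $T$. By Witt's theorem they form one $I$-orbit. Since $\hat G\trianglelefteq I$, this orbit splits into $\hat G$-orbits of equal size, at most $[I:\hat G]\le Q^2$ in number. This proves (i).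

*Proof of (ii).* Let $U\le V$ be the annihilator of $T'$, of codimension $\alpha$. Replacing $T'$ by $U$ does not change the orbit size. Let $i=\dim(T\cap U)$ and $j=\beta-i$; since $T/(T\cap U)$ embeds in $V/U$, $j\le\alpha$. Choosing adapted bases one sees that the $GL_n(q)$-orbit of $(T,U)$ consists of all pairs with the same three dimensions $\dim T,\dim U,\dim(T\cap U)$. We count them.

* There are at least $Q^{\alpha(n-\alpha)}$ choices of $U$, by (6).
* Given $U$, there are at least $Q^{i(n-\alpha-i)}$ choices of $T_0=T\cap U$ in $U$.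
* Given $U$ and $T_0$, we must choose a $j$-dimensional subspace of $V/T_0$ meeting $U/T_0$ trivially. It projects isomorphically onto a $j$-dimensional subspace of the $\alpha$-dimensional space $V/U$, and for each such projection the possible subspaces correspond to linear maps into $U/T_0$, which has dimension $n-\alpha-i$. So the number is $\binom\alpha j_QQ^{j(n-\alpha-i)}\ge Q^{j(\alpha-j)+j(n-\alpha-i)}=Q^{j(n-\beta)}$.

As $i+j=\beta$, the total exponent is at least
$$(\alpha+\beta)n-\alpha^2-i\alpha-i^2-j\beta\ \ge\ (\alpha+\beta)n-\alpha^2-\alpha\beta-\beta^2\ \ge\ (\alpha+\beta)n-(\alpha+\beta)^2,$$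
using $i\alpha\le\alpha\beta$ and $i^2+j\beta\le(i+j)\beta=\beta^2$. Finally $SL_n(q)$ is normal in $GL_n(q)$ of index at most $Q$, which costs one factor $Q$. $\square$

## 10. Products of random conjugates rarely coincide

**Lemma 7.** Let $g\in\hat G$, $s=s(g)\ge1$, $k\ge1$ and $ks\le n/40$. With $P_k$ as in Lemma 4,
$$P_k\le Q^{-\kappa ks\,(n-2ks-3s-19)}.$$

The picture is a walk $x_0=1,x_1,\dots,x_{2k}$ in which each step multiplies by a random conjugate of an element close to $1$. The rank of $x_j-1$ can rise by at most $s$ per step. To return to $1$ after $2k$ steps the walk must fail to rise, by a total amount of $2ks$. Each unit of failure is improbable by Lemmas 5 and 6.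

*Proof.* **Step 1: the walk and its deficits.** This step turns the event into a statement about ranks. Since $s\le n/40<n/2$, write $g=\lambda g_0$ as in Section 7. In the event defining $P_k$, both sides carry the scalar $\lambda^k$, so $g$ may be replaced by $g_0$. Let
$$(y_1,\dots,y_{2k})=\big(g_0^{u_1},\dots,g_0^{u_k},(g_0^{-1})^{u_k'},\dots,(g_0^{-1})^{u_1'}\big),\quad x_j=y_1\cdots y_j,\quad x_0=1,\quad\rho(x)=\mathrm{rank}(x-1).$$
The event is $x_{2k}=1$. We have $\rho(y_j)=s$ for all $j$. From $x_j-1=(x_{j-1}-1)y_j+(y_j-1)$ we get $|\rho(x_j)-\rho(x_{j-1})|\le s$. Define the deficit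
$$d_j=s+\rho(x_{j-1})-\rho(x_j)\in\{0,1,\dots,2s\}.$$
On the event, the sum telescopes: $\sum_{j=1}^{2k}d_j=2ks+\rho(1)-\rho(x_{2k})=2ks$.

**Step 2: one step, given the past.** We bound $\Pr(d_j=d\mid y_1,\dots,y_{j-1})$ uniformly in the past. Fix the past and put $x=x_{j-1}$, $r=\rho(x)\le2ks$, and $y=y_j=uhu^{-1}$, where $h=g_0^{\pm1}$ and $u$ is uniform in $\hat G$ and independent of the past. Then $I_y=uI_h$ and $K_y=uK_h$. With $a,b$ as in Lemma 5 for $x,y$, that lemma gives $d_j\le a+b$.

*Form cases.* Here $a=b$, so $d_j=d$ implies $\dim(I_x\cap uI_h)\ge\beta:=\lceil d/2\rceil$, and $\beta\le s\le n/40$. The probability of this is at most the expected number of $\beta$-dimensional subspaces $T$ of $I_x\cap uI_h$. Each such $T$ equals $uS$ for a unique $S\le I_h$. For fixed $S,T$, $\Pr(uS=T)$ is $1/|\hat G\cdot S|$ or $0$. So the expectation is, by (6) and Lemma 6(i),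
$$\sum_{T\le I_x}\sum_{S\le I_h}\Pr(uS=T)\le\frac{4Q^{\beta(r-\beta)}\cdot4Q^{\beta(s-\beta)}}{Q^{\beta n-2\beta^2-3\beta-2}}\le Q^{6-\beta(n-r-s-3)} ,$$
where the terms $2\beta^2$ cancel and $16\le Q^4$. (If $r<\beta$, the expectation is $0$.) Since $r\le2ks$, $n-2ks-3s-3\ge0$ and $\beta\ge d/2$,
$$\Pr(d_j=d\mid\text{past})\le Q^{6-\frac d2(n-2ks-3s-3)}.$$

*Case (L).* For a subspace $K\le V$ let $K^0\le V^*$ be its annihilator. Then $a=\dim(K_x^0\cap uK_h^0)$ with $\dim K_x^0=r$ and $\dim K_h^0=s$; so $a\le s$, and also $b\le s$. If $d_j=d$, then $d\le a+b$, so there are $0\le\alpha\le a$ and $0\le\beta\le b$ with $\alpha+\beta=d$; in particular $\alpha,\beta\le s\le n/40$. For given $(\alpha,\beta)$, the probability that $a\ge\alpha$ and $b\ge\beta$ is at most the expected number of pairs consisting of a $\beta$-dimensional subspace of $I_x\cap uI_h$ and an $\alpha$-dimensional subspace of $K_x^0\cap uK_h^0$. As before, this is a sum of $\Pr(u(S,S')=(T,T'))$ over $T\le I_x$, $T'\le K_x^0$, $S\le I_h$, $S'\le K_h^0$, so by (6) and Lemma 6(ii) it is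 at most
$$\frac{4^4Q^{(\alpha+\beta)(r+s)}}{Q^{dn-d^2-1}}\le Q^{8+d(r+s)+1+d^2-dn}\le Q^{9-d(n-r-3s)},$$
using $d^2\le2sd$. There are at most $d+1\le2^d\le Q^d$ pairs $(\alpha,\beta)$, and $r\le2ks$, so
$$\Pr(d_j=d\mid\text{past})\le Q^{9-d(n-2ks-3s-1)}.$$

**Step 3: multiply over the steps.** We now sum over all ways to distribute the total deficit. The number of sequences $(d_1,\dots,d_{2k})$ is at most $(2s+1)^{2k}\le4^{2ks}\le Q^{4ks}$, since $2s+1\le4^s$. For each sequence with sum $2ks$, the probability that it occurs is at most the product of the bounds of Step 2. In the form cases this gives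
$$P_k\le Q^{4ks+12k-ks(n-2ks-3s-3)}\le Q^{-ks(n-2ks-3s-19)},$$
because $12k\le12ks$ and $3+4+12=19$. In case (L),
$$P_k\le Q^{4ks+18k-2ks(n-2ks-3s-1)}\le Q^{-2ks(n-2ks-3s-12)}\le Q^{-2ks(n-2ks-3s-19)},$$
because $4ks+18k\le2ks\cdot11$. $\square$

## 11. Elements of small support

From now on let $\delta=1/4000$ and $|X_i|\ge|G|^{1-\delta}$, and let $X$ be any of the $X_i$. Put $\tau=1/3200$. Then $(\tau-\delta)n^2=n^2/16000\ge1$, so
$$\frac{|\hat G|}{|X|}\le|Z||G|^\delta\le Q^{1+\delta n^2}\le Q^{\tau n^2}.\tag{9}$$

**Step 1: a bound for one element.** We combine Lemmas 4 and 7 with the largest $k$ that Lemma 7 permits. Let $1\le s=s(g)\le n/40$ and $k=\lfloor n/(40s)\rfloor\ge1$. Then $ks\le n/40$. Since $\lfloor t\rfloor\ge t/2$ for $t\ge1$, also $k\ge n/(80s)$. By Lemma 4 and (9),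
$$\frac{|f_X(g)|}{|X|}\le Q^{\tau n^2/(2k)}P_k^{1/(2k)}.$$
The loss is harmless: $\tau n^2/(2k)\le40\tau ns=ns/80$. For the gain, $19\le n/50$, so
$$n-2ks-3s-19\ge n\Big(1-\frac1{20}-\frac3{40}-\frac1{50}\Big)=0.855\,n ,$$
and Lemma 7 gives $P_k^{1/(2k)}\le Q^{-0.4275\,\kappa ns}$. As $0.4275\kappa-0.0125\ge0.4\kappa$ for $\kappa\in\{1,2\}$,
$$\frac{|f_X(g)|}{|X|}\le Q^{\,ns/80-0.4275\,\kappa ns}\le Q^{-\frac25\kappa ns}.\tag{10}$$

**Step 2: summing over small support.** By (8) there are at most $Q^{\kappa ns+3}$ elements of support $s$, and (10) applies to each of the three factors. Three times $\frac25$ exceeds $1$, so the contribution to $E$ of all $g$ with $1\le s(g)\le n/40$ is at most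
$$\sum_{s\ge1}Q^{\kappa ns+3}Q^{-\frac65\kappa ns}\le\sum_{s\ge1}Q^{3-ns/5}\le2Q^{3-n/5},\tag{11}$$
a geometric series with ratio $Q^{-n/5}\le\frac12$.

## 12. Elements of large support

If $s(g)>n/40$, the centralizer of $g$ is so small that the second-moment bound (3) is enough. To see that it is small, we find many vectors that $g$ moves independently.

**Lemma 8.** Let $m^*$ be maximal such that there are $v_1,\dots,v_{m^*}\in V$ with $v_1,\dots,v_{m^*},gv_1,\dots,gv_{m^*}$ linearly independent. Then $s(g)\le2m^*+1$.

For a transvection $g=1+e\otimes f$ we have $m^*=1$: a vector $v$ with $f(v)\ne0$ is independent of $gv=v+f(v)e$, but for two vectors $v_1,v_2$ the differences $gv_1-v_1$ and $gv_2-v_2$ are both multiples of $e$. The lemma then says $s(g)\le 3$, and in fact $s(g)=1$.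

*Proof.* Let $U$ be the span of the $2m^*$ vectors. If $\dim V/U\le1$, then $s(g)\le n\le2m^*+1$. Now let $\dim V/U\ge2$. If $v\notin U$, then by maximality $v$ and $gv$ are dependent modulo $U$, so $gv\in U+\langle v\rangle$. Let $u\in U$, and let $v,v'$ be independent modulo $U$. Then $gu=g(v+u)-gv$. Since $v+u\notin U$, both terms lie in $U+\langle v\rangle$, so $gu\in U+\langle v\rangle$; likewise $gu\in U+\langle v'\rangle$. Hence $gu\in U$, and so $gU=U$. On $V/U$ every nonzero vector is an eigenvector of $g$, so $g$ acts there as a scalar $\lambda\in\mathbb F_Q$, and $\lambda\ne0$ because $g$ is invertible. Thus $\mathrm{Im}(g-\lambda)\subseteq U$ and $s(g)\le2m^*$. $\square$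

**Step 1: small centralizers.** Let $s(g)>n/40$. By Lemma 8, $m^*\ge\frac12(\frac n{40}-1)\ge\frac n{100}$, since $n\ge200$. Let $m=\lfloor n/100\rfloor$, so $n/200\le m\le m^*$, and choose a basis
$$v_1,\dots,v_m,\ gv_1,\dots,gv_m,\ w_1,\dots,w_{n-2m}$$
of $V$. For $y\in C_{\hat G}(g)$, the vector $y(gv_i)=g\,y(v_i)$ is determined by $y(v_i)$.

In case (L), $y$ is determined by the images of $n-m$ vectors, so $|C_{\hat G}(g)|\le Q^{n(n-m)}$.

In the form cases, choose the images of the basis vectors in the given order. Once the images of the first $i$ are fixed, the image of the next one has prescribed inner products with $i$ independent vectors, so it has at most $Q^{n-i}$ possibilities; for $m\le i\le2m-1$ it is the image of some $gv_l$ and has at most one. Hence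
$$|C_{\hat G}(g)|\le Q^{\frac{n(n+1)}2-\sum_{i=m}^{2m-1}(n-i)}\le Q^{\frac{n(n+1)}2-m(n-2m)}.$$

Now use (5). In case (L) the quotient $|C_{\hat G}(g)|/|\hat G|$ is at most $Q^{3-nm}$, in the form cases at most $Q^{n+3-m(n-2m)}$; the second bound holds in all cases. Since $n\ge1000$ gives $n+3\le0.00101\,n^2$, and $m\ge n/200$, $n-2m\ge0.98\,n$,
$$\frac{|C_{\hat G}(g)|}{|\hat G|}\le Q^{n+3-m(n-2m)}\le Q^{(0.00101-0.0049)n^2}\le Q^{-0.0038n^2}.\tag{12}$$

**Step 2: their share of $E$.** Apply (3) to $A=\{g:s(g)>n/40\}$, with (12) and (9). Since $\frac32\tau=\frac3{6400}<0.00047$, these $g$ contribute to $E$ at most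
$$Q^{-0.0019n^2}\,Q^{\frac32\tau n^2}\le Q^{-0.0019n^2+0.00047n^2}\le Q^{-0.0014n^2}.\tag{13}$$

## 13. Putting the bounds together

**Step 1: proof of Theorem 2.** Every $g\in\hat G\setminus Z$ has $s(g)\ge1$, so (11) and (13) cover all terms of $E$:
$$E\le2Q^{3-n/5}+Q^{-0.0014n^2}.$$
For $n\ge1000$ and $Q\ge2$ this is less than $1$. Since $|G|\le Q^{n^2}$, $|G|\to\infty$ forces $Q^n\to\infty$, and then the bound tends to $0$. By (1), covering and the asymptotic formula hold with $\delta=1/4000$.

For the last statement of Theorem 2, take $X_i=\{\chi_i\}$. Then $f_{X_i}=\chi_i(1)\chi_i$ and $|X_i|=\chi_i(1)^2\ge|G|^{1-1/4000}$. The asymptotic formula reads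
$$\chi_1(1)\chi_2(1)\chi_3(1)\,\langle\chi_1\chi_2\chi_3,\psi\rangle=(1+o(1))\,\frac{\chi_1(1)^2\chi_2(1)^2\chi_3(1)^2\,\psi(1)}{|G|},$$
and dividing by $\chi_1(1)\chi_2(1)\chi_3(1)$ gives the stated multiplicity. $\blacksquare$

**Step 2: proof of Theorem 1.** Let $\delta$ be the minimum of $1/4000$, of $1/(12D)$, and of the value chosen for the finitely many groups in Step 3 of Section 5. Covering holds for the bounded-rank groups by Section 5 and for all other groups by Theorem 2. For the asymptotic formula, leave out the finitely many groups of Step 3 of Section 5. In the remaining groups $E\le\sqrt2\,q^{-3/8}$ in bounded rank and $E\le2Q^{3-n/5}+Q^{-0.0014n^2}$ otherwise; both bounds are independent of $X_1,X_2,X_3,\psi$ and tend to $0$ as $|G|\to\infty$. Taking $\chi_1=\chi_2=\chi_3=\chi$, we see that $|\chi|\ge|G|^{1-\delta}$ implies $|\chi^3|=|G|$, so the answer to the question is yes. $\blacksquare$
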